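# Typical forward orbits that follow the measure of maximal entropy: non-Lattès examples

## 1. The map $1-2/z^2$ and the square torus

Let $f(z)=1-2/z^2$, a rational map of degree $2$ on $\hat{\mathbb C}$. Its critical points are $0$ and $\infty$, and
$$0\mapsto\infty\mapsto 1\mapsto -1\mapsto -1 .$$
This map comes from a torus. Take a square lattice $\Lambda=c\,\mathbb Z[i]$. Since $i\Lambda=\Lambda$, the invariant $g_3=140\sum_{\Lambda\setminus0}\ell^{-6}$ vanishes, so $g_2\ne0$, and we scale $c$ so that $g_2=4$. Then $\wp'^2=4(\wp^3-\wp)$, $\wp(it)=-\wp(t)$ and $\wp'(it)=i\wp'(t)$. The addition formula gives, with $u=\wp(t)$,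
$$\wp((1+i)t)=-\wp(t)-\wp(it)+\frac14\Big(\frac{\wp'(t)-\wp'(it)}{\wp(t)-\wp(it)}\Big)^2=\frac14\cdot\frac{(1-i)^2\,4(u^3-u)}{4u^2}=-\frac i2\Big(u-\frac1u\Big).$$
So $w=\wp(t)^2$ is sent to $w'=\wp((1+i)t)^2=-\frac{(w-1)^2}{4w}$. Put $z=\frac{1+w}{1-w}$. Then
$$\frac{1+w'}{1-w'}=\frac{4w-(w-1)^2}{4w+(w-1)^2}=\frac{-w^2+6w-1}{(1+w)^2}=1-2\,\frac{(1-w)^2}{(1+w)^2}=1-\frac2{z^2}.$$
With $\Theta=\frac{1+\wp^2}{1-\wp^2}$ and $L(t)=(1+i)t$ on $\mathcal T=\mathbb C/\Lambda$ we have proved $f\circ\Theta=\Theta\circ L$.

*Backward orbits.* The map $\Theta$ has degree $4$ and is invariant under $t\mapsto it$. Take $t$ such that the four points $i^kt$ are distinct in $\mathcal T$. The set $L^{-n}(t)$ has $2^n$ points. If $s,s'\in L^{-n}(t)$ and $\Theta(s)=\Theta(s')$, then the points $i^ks$ are distinct (apply $L^n$), so they form the whole fiber of $\Theta$ through $s$. Thus $s'=i^ks$, hence $t=i^kt$ and $k=0$. So the $2^n$ points $\Theta(s)$ are all the $f^n$-preimages of $\Theta(t)$. As $L^{-n}(t)$ is a translate of a square grid of mesh $|c|2^{-n/2}$, the preimages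 of $\Theta(t)$ equidistribute for $\Theta_*(\text{Haar})$.

*Forward orbits.* The map $L$ preserves Haar measure. It is ergodic: with $\chi_\xi(t)=e^{2\pi i\,\mathrm{Re}(\bar\xi t)}$ we have $\chi_\xi\circ L=\chi_{(1-i)\xi}$, so the Fourier coefficients of an invariant $L^2$ function agree along $\xi,(1-i)\xi,(1-i)^2\xi,\dots$; for $\xi\neq0$ these frequencies are distinct, and the coefficients vanish by square summability. By Birkhoff, the $L$-orbit of almost every $t$ equidistributes for Haar measure. Since $\Theta$ respects null sets in both directions, the $f$-orbit of Lebesgue-almost every $z$ equidistributes for $\Theta_*(\text{Haar})$. A random forward orbit and a random backward orbit have the same distribution.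

Let $f$ now be any rational map of degree $d\ge2$. It has a unique measure of maximal entropy $\mu_{\max}$ (Lyubich; Freire, Lopes and Mañé). If one starts at a non-exceptional point and chooses each preimage independently and uniformly among the $d$ preimages, counted with multiplicity, then almost surely the backward orbit is equidistributed with respect to $\mu_{\max}$.

**Definition 1.** A rational map $f$ of degree $d\ge2$ is a *Lattès map* if there are a flat torus $\mathcal T=\mathbb C/\Lambda$, an affine map $L(t)=at+b$ of $\mathcal T$ onto itself, and a finite-to-one holomorphic map $\Theta:\mathcal T\to\hat{\mathbb C}$ with $f\circ\Theta=\Theta\circ L$.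

**Definition 2.** The map $f$ has *property (P)* if for Lebesgue-almost every $z\in\hat{\mathbb C}$ we have $\frac1N\sum_{k=0}^{N-1}\delta_{f^k(z)}\to\mu_{\max}$ weakly as $N\to\infty$.

We may use: (i) (Zdunik) the Lattès maps are the only rational maps with $\mu_{\max}$ absolutely continuous with respect to Lebesgue measure; (ii) for a Lattès map, $\mu_{\max}$ is the push-forward under $\Theta$ of normalized Haar measure, is ergodic, and lies in the measure class of Lebesgue measure; (iii) hence every Lattès map has property (P).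

Property (P) is easy to violate. For $z\mapsto z^2$, backward orbits spread over the unit circle, while almost every forward orbit tends to $0$ or $\infty$. Here is a case in the family of our first example. For $f(z)=1-\frac4{27}z^{-2}$ we have $f(\frac23)=1-\frac4{27}\cdot\frac94=\frac23$ and $f'(\frac23)=\frac8{27}\cdot\frac{27}8=1$. Section 7 shows that almost every orbit converges to $\frac23$. So the averages tend to a point mass, which is not $\mu_{\max}$, a measure without atoms.

The question is asked in John W. Milnor, "On Lattès Maps", arXiv:math/0402147 (2004): are the Lattès maps the only rational maps of degree at least $2$ with property (P)? The answer is no. For $d\ge2$ and $a\in\mathbb C^*$ let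
$$f_a(z)=1+az^{-d},\qquad v_n(a)=f_a^n(1)\quad(n\ge0).$$
The critical points are $0,\infty$, with $0\mapsto\infty\mapsto1$; moreover $f_a^{-1}(\infty)=\{0\}$ and $f_a^{-1}(1)=\{\infty\}$.

**Definition 3.** The parameter $a$ is *Misiurewicz* if $1$ is preperiodic but not periodic under $f_a$.

For example, if $\zeta^d=1\ne\zeta$, then $a=\zeta-1$ is Misiurewicz, because $f_a(1)=1+a=\zeta$ and $f_a(\zeta)=1+a=\zeta$. With $d=2$, $\zeta=-1$ this is the opening example.

**Theorem 1.** For every $d\ge2$, every neighborhood of every Misiurewicz parameter contains uncountably many $a$ such that $f_a$ has property (P) and is not a Lattès map. Distinct $a$ give non-conjugate maps.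

**Theorem 2.** Let $f$ be rational of degree $\ge2$, and let $P(f)$ be the closure of the union of the forward orbits of its critical values. If $\frac1N\sum_{k<N}\delta_{f^k(z)}\to\mu_{\max}$ for a set of $z$ of positive Lebesgue measure and $J(f)\not\subset P(f)$, then $f$ is Lattès. Hence a map with (P) is Lattès if and only if $P(f)\ne\hat{\mathbb C}$. A non-Lattès map with (P) has $J(f)=P(f)=\hat{\mathbb C}$ and no absolutely continuous invariant probability.

We prove Theorem 2 first, since it tells us which maps not to look at.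

## 2. Metrics on measures, and facts about $\mu_{\max}$

The spherical metric is $2|dz|/(1+|z|^2)$; $\lambda$ is normalized spherical area; $\mathrm{dist}$, $B(w,r)$, $g^\#$ denote spherical distance, balls and derivative; $\mathcal N_\delta(E)$ is the open $\delta$-neighborhood of $E$. Let $(\varphi_i)_{i\ge1}$ be dense in the unit ball of $C(\hat{\mathbb C},\mathbb R)$ and put
$$d(\mu,\nu)=\sum_{i\ge1}2^{-i-2}\Big|\int\varphi_i\,d(\mu-\nu)\Big|$$
for probability measures. This metrizes weak convergence, and $d\le\sum_i2^{-i-2}\cdot2=\frac12$. Since $d$ comes from a norm, balls are convex, and for $\mathcal C$ convex the function $d(\cdot,\mathcal C)$ is convex. Write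
$$e_N(a,z)=\frac1N\sum_{k<N}\delta_{f_a^k(z)};$$
for fixed $N$ it is jointly continuous on $\mathbb C^*\times\hat{\mathbb C}$. For a finite cycle $O$, $\delta_O$ is the uniform measure on $O$. Let $P_a=\overline{\{\infty,v_0(a),v_1(a),\dots\}}$ be the postcritical set of $f_a$ and $\mu_a$ its measure of maximal entropy.

We cite two facts about a rational map $f$ of degree $d\ge2$.

**Fact (F1)** (Lyubich; Freire–Lopes–Mañé). The measure $\mu_{\max}$ is ergodic, without atoms, with support $J(f)$. For every non-exceptional $x$, $d^{-n}\sum_{f^n(y)=x}\delta_y\to\mu_{\max}$ (with multiplicity). Also $d^{-n}\sum\delta_x\to\mu_{\max}$, the sum being over the repelling points with $f^n(x)=x$.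

**Fact (F2)** (McMullen, *Complex Dynamics and Renormalization*, Theorem 3.9). Either $J(f)=\hat{\mathbb C}$ and $f$ is ergodic for $\lambda$ (sets with $f^{-1}A=A$ have zero or full measure), or $\mathrm{dist}(f^n(z),P(f))\to0$ for a.e. $z\in J(f)$.

From the textbooks we use the following.

- The Julia set is perfect, hence uncountable. It contains the repelling and the parabolic cycles. The backward orbit of a non-exceptional point accumulates at every point of $J$. The exceptional set is a finite set $E$ with $f^{-1}(E)=E$.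
- Every Fatou component is eventually periodic (Sullivan). A periodic one belongs to an attracting or parabolic basin or is a rotation domain. The immediate basin of an attracting or parabolic cycle contains a critical point. The boundary of a rotation domain lies in the postcritical set.
- If all critical points are strictly preperiodic, all cycles are repelling and $J=\hat{\mathbb C}$.
- A repelling cycle continues holomorphically in the parameters, together with its Kœnigs linearization.

**Fact (F3).** *The map $a\mapsto\mu_a$ is weakly continuous on $\mathbb C^*$.*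

*Proof.* First, $f_a$ has no exceptional points. Since $f_a^{-1}(E)=E$ is finite and the fibers over points of $E$ are nonempty and disjoint, each fiber is a single point of $E$, and each point of $E$ arises so. Thus every point of $E$ is critical, $E\subset\{0,\infty\}$. As $\infty\mapsto1$, $\infty\notin E$; as $0\mapsto\infty$, $0\notin E$.

Let $\mathcal A_a\varphi(x)=\frac1d\sum_{f_a(y)=x}\varphi(y)$ with multiplicity. For continuous $\varphi$ it is continuous in $(a,x)$, since the preimages depend continuously on $(a,x)$. By (F1), $\mathcal A_a^m\varphi\to\int\varphi\,d\mu_a$ pointwise. Applying this to $\mathcal A_a\varphi$ as well gives $\int\mathcal A_a\varphi\,d\mu_a=\int\varphi\,d\mu_a$. Let $a_n\to a$ with $\mu_{a_n}\to\nu$. Since $\mathcal A_{a_n}\varphi\to\mathcal A_a\varphi$ uniformly, $\int\mathcal A_a\varphi\,d\nu=\int\varphi\,d\nu$ for all $\varphi$. Iterating, $\int\varphi\,d\nu=\int\mathcal A_a^m\varphi\,d\nu\to\int\varphi\,d\mu_a$ by dominated convergence. So $\nu=\mu_a$, and compactness gives the claim. $\square$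

**Fact (F4).** *For every $\varepsilon>0$ there is a repelling cycle $O$ of $f$ with $d(\delta_O,\mu_{\max})<\varepsilon$.*

*Proof.* Let $R_n$ be the set of repelling points with $f^n(x)=x$, let $m_x=\frac1n\sum_{i<n}\delta_{f^i(x)}$ (the uniform measure on the cycle of $x$), and let $\mathbf P_n$ be the distribution of $m_x$ when $x$ is uniform in $R_n$. Since $f$ permutes $R_n$, the barycenter of $\mathbf P_n$ is $\frac1{\#R_n}\sum_{R_n}\delta_x$, which tends to $\mu_{\max}$ by (F1) (taking total masses there, $\#R_n/d^n\to1$). Let $\mathbf P$ be a limit of the $\mathbf P_n$. It is carried by the closed set of invariant probabilities and has barycenter $\mu_{\max}$, which is an extreme point of that set by ergodicity. Suppose $\nu\ne\mu_{\max}$ is in the support of $\mathbf P$, and let $\mathcal B$ be a closed ball around $\nu$ not containing $\mu_{\max}$; then $\mathbf P(\mathcal B)>0$. The barycenter of the normalized restriction $\mathbf P|_{\mathcal B}$ is invariant and lies in $\mathcal B$, as $\mathcal B$ is compact and convex. But $\mu_{\max}$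 equals this barycenter if $\mathbf P(\mathcal B)=1$, and otherwise is a proper convex combination of it and another invariant probability; in both cases extremality forces it to equal $\mu_{\max}\notin\mathcal B$, a contradiction. So $\mathbf P$ is the Dirac mass at $\mu_{\max}$, and for some large $n$ some $m_x$ is $\varepsilon$-close to $\mu_{\max}$. $\square$

## 3. Distortion off the postcritical set, and the proof of Theorem 2

A first approach: look for an example among maps whose critical orbits are well understood, say postcritically finite ones, where inverse branches have bounded distortion on large open sets. This is exactly what cannot work. Bounded distortion on one disc meeting $J(f)$ makes the limit measure absolutely continuous there, and Zdunik's theorem then forces $f$ to be Lattès. Here are the details. The distortion lemma will be used again.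

Let $g$ be rational of degree $\ge2$, and $P$ a closed set containing the critical values of $g$, with $g(P)\subset P$ and $1,\infty\in P$. Let $X=\hat{\mathbb C}\setminus P$; then $g^{-1}(X)\subset X$. For $h\ge0$ on $X$ and $x\in X$ put
$$Lh(x)=\sum_{g(y)=x}h(y)\,g^\#(y)^{-2}.$$
Change of variables gives, for Borel $A\subset X$,
$$\int_ALh\,d\lambda=\int_{g^{-1}A}h\,d\lambda,\qquad \int_AL^n1\,d\lambda=\lambda(g^{-n}A).\tag{1}$$

**Lemma 1.** There are universal constants $C_0$ and $K=e^{2C_0}$ such that if $r\le\frac14$, $B(w_0,2r)\subset X$ and $x,y\in B(w_0,r)$, then $|\log L^n1(x)-\log L^n1(y)|\le\frac{C_0}r\mathrm{dist}(x,y)$ for all $n\ge0$. Hence $L^n1(x)\le K\,L^n1(y)$, and $L^n1\le K/\lambda(B(w_0,r))$ on $B(w_0,r)$.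

*Proof.* **Step 1.** *We set up inverse branches on a Euclidean disc.* Rotate the target sphere (an isometry) so that $w_0=0$. The ball $B(0,\rho)$ is the Euclidean disc of radius $\tan(\rho/2)$. So $B(w_0,2r)$ is the disc of radius $R=\tan r\in[r,1)$, and $B(w_0,r)\subset\{|x|\le R/2\}$ because $\tan\frac r2\le\frac12\tan r$. The critical values of $g^n$ lie in $P$, since $g(P)\subset P$. So $g^n$ has all its inverse branches on the disc, and they are univalent with values in $X\subset\mathbb C\setminus\{1\}$.

**Step 2.** *We bound the logarithmic gradient of each branch.* Let $h$ be a branch and $|x|\le R/2$. As $h$ is univalent on $D(x,R/2)$, the second-coefficient bound gives $|h''/h'|\le8/R$. The quarter theorem and $1\notin h(D(x,R/2))$ give $|h'(x)|\le\frac8R|h(x)-1|\le\frac8R(1+|h(x)|)$. Hence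
$$|\nabla\log(1+|h|^2)|\le\frac{2|h||h'|}{1+|h|^2}\le\frac{16}R\cdot\frac{|h|(1+|h|)}{1+|h|^2}\le\frac{24}R,$$
because $t(1+t)\le\frac32(1+t^2)$. Also $|\nabla\log(1+|x|^2)|=\frac{2|x|}{1+|x|^2}\le1\le\frac1R$. So the spherical Jacobian $\big(|h'|(1+|x|^2)/(1+|h|^2)\big)^2$ has Euclidean log-gradient at most $2(8+24+1)/R=66/R$.

**Step 3.** *We sum and pass to spherical distance.* The sum $L^n1$ of these Jacobians over all branches has the same bound on its log-gradient. On $|x|\le1$ spherical length is at least Euclidean length, and $B(w_0,r)$ is geodesically convex. Integrating along the geodesic from $x$ to $y$ gives the first claim with $C_0=66$, as $R\ge r$. Since $\mathrm{dist}(x,y)<2r$, the second claim follows. Averaging it over $y\in B(w_0,r)$ and using $\int_XL^n1\,d\lambda\le1$ gives the last. $\square$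

*Proof of Theorem 2.* **Step 1.** *We arrange the hypotheses of Lemma 1.* The map $f$ has at least two critical values: if all critical values were in one set $\{v\}$, then $f$ would restrict to a connected covering of degree $d\ge2$ of the simply connected plane $\hat{\mathbb C}\setminus\{v\}$, which is impossible. Conjugating by a Möbius map, which preserves the Lebesgue measure class, we may assume $1,\infty\in P(f)$. Take $g=f$, $P=P(f)$.

**Step 2.** *We show that $\mu_{\max}$ has bounded density on a disc.* Let $G$, $\lambda(G)>0$, be the set where $e_N(z)=\frac1N\sum_{k<N}\delta_{f^k(z)}\to\mu_{\max}$. By dominated convergence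
$$\kappa_N=\frac1{\lambda(G)}\int_Ge_N(z)\,d\lambda(z)\to\mu_{\max},\qquad \kappa_N\le\frac1{\lambda(G)N}\sum_{k<N}f^k_*\lambda .$$
Pick $w_0\in J(f)\setminus P(f)$ and $r\le\frac14$ with $B(w_0,2r)\cap P(f)=\emptyset$. Off $P(f)$ the measure $f^k_*\lambda$ has density $L^k1$ by (1). Lemma 1 gives $\kappa_N\le C\lambda$ on $B(w_0,r)$ with $C=K/(\lambda(G)\lambda(B(w_0,r)))$. Testing against nonnegative continuous functions supported in the ball, $\mu_{\max}\le C\lambda$ there. Also $\mu_{\max}(B(w_0,r))>0$ since $w_0\in J=\operatorname{supp}\mu_{\max}$. So the absolutely continuous part of $\mu_{\max}$ is nonzero.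

**Step 3.** *We spread absolute continuity by ergodicity.* Images and preimages under $f$ of $\lambda$-null sets are $\lambda$-null. So $f_*$ sends absolutely continuous measures to absolutely continuous ones and singular measures to singular ones, and by uniqueness of the Lebesgue decomposition both parts of $\mu_{\max}$ are invariant. If the singular part were nonzero, $\mu_{\max}$ would be a proper convex combination of two distinct invariant probabilities, against ergodicity. So $\mu_{\max}\ll\lambda$, and $f$ is Lattès by Zdunik's theorem (i).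

**Step 4.** *We show that (P) forces $J(f)=\hat{\mathbb C}$.* The orbit of a Fatou point either converges to an attracting or parabolic cycle, and then $e_N$ tends to an atomic measure, or ends in a rotation domain, and then limits of $e_N$ have support in the Fatou set. Neither is $\mu_{\max}$, which is atomless with support $J$. A nonempty Fatou set has positive area, so under (P) it is empty.

**Step 5.** *We show that Lattès maps have finite postcritical set.* Let $f\circ\Theta=\Theta\circ L$. The map $\Theta$ is onto and has finitely many critical values. Let $x$ be a critical point of $f^n$, $n\ge1$, and $\Theta(t)=x$. Then $f^n\circ\Theta=\Theta\circ L^n$ is critical at $t$, and $L^n$ is a local isomorphism. So $\Theta$ is critical at $L^n(t)$, and $f^n(x)=\Theta(L^n(t))$ is a critical value of $\Theta$. A critical point of $f$ is critical for every $f^n$, so all points $f^n(x)$, $n\ge1$, lie in this finite set.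

**Step 6.** *We collect the consequences.* Let $f$ have (P). If $P(f)\ne\hat{\mathbb C}$, then $J(f)=\hat{\mathbb C}\not\subset P(f)$ and $f$ is Lattès by Steps 1–3. If $f$ is Lattès, then $P(f)$ is finite by Step 5. So a non-Lattès $f$ with (P) has $J(f)=P(f)=\hat{\mathbb C}$. Finally, let $\nu\ll\lambda$ be an invariant probability. By invariance $\nu=\int e_N(z)\,d\nu(z)$, and this tends to $\mu_{\max}$ since $e_N(z)\to\mu_{\max}$ for $\nu$-a.e. $z$. So $\mu_{\max}=\nu\ll\lambda$ and $f$ is Lattès. $\square$

## 4. A limit of parameters, and the times it leaves uncontrolled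

By Theorem 2 the example must have a dense critical orbit, so we try to obtain it as a limit of simpler maps. Suppose we had parameters $a_n$ and times $T_n$ such that $e_{T_n}(a_n,z)$ is close to $\mu_{a_n}$ for most $z$. Choose $a_{n+1}$ so close to $a_n$ that $e_{T_n}$ barely changes, and so on. The limit $a_\infty$ then satisfies $e_{T_n}(a_\infty,z)\to\mu_{a_\infty}$ for a.e. $z$, *along the subsequence $T_n$*. Property (P) asks for all times. The closeness of $a_{n+1}$ to $a_n$ is chosen after $T_n$ and says nothing about $e_N(a_{n+1},z)$ for $N$ between $T_n$ and $T_{n+1}$, while $T_{n+1}$ depends on $a_{n+1}$. This is where the soft argument stops.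

What is needed is a stability statement: for suitable perturbations $a$ of $a_*$, most orbits of $f_a$ stay statistically close to where the orbits of $f_{a_*}$ were, *for all times $N\ge T$, with $T$ independent of $a$*. We will get it (Proposition 1) when the postcritical set $P_a$ stays near a countable compact set $P_\infty$ all of whose invariant measures are acceptable. Near $P_\infty$, an orbit is acceptable because of what $P_\infty$ carries. Away from $P_\infty$, Lemma 1 holds uniformly in $a$, and a maximal inequality shows that bad behavior is rare along the whole orbit.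

We then alternate between two kinds of parameters.

- At a Misiurewicz parameter $a_n$, the critical orbit lands on a repelling cycle $O_n$ with $\delta_{O_n}$ near $\mu_{a_n}$.
- Nearby there is a parabolic parameter $b_n$ whose parabolic cycle $Z_n$ mostly shadows $O_n$. Almost every orbit of $f_{b_n}$ converges to $Z_n$, so the typical statistics $\delta_{Z_n}$ are now known, and as good as $\delta_{O_n}$.
- Near $b_n$ there is a Misiurewicz parameter $a_{n+1}$ landing on a repelling cycle $O_{n+1}$ that approximates the measure of maximal entropy better, by (F4).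

Every switch is covered by Proposition 1, so no time goes uncontrolled.

## 5. A subinvariant density and a maximal inequality

We keep $g,P,X,L$ from Section 3. First, a chain estimate. Let $Q\subset X$ be compact and connected, $r=\min(\frac14,\frac13\mathrm{dist}(Q,P))$, and cover $Q$ by $M$ balls $B(w_i,r)$ with $w_i\in Q$. Then $B(w_i,2r)\subset X$. Since $Q$ is connected, any two of its points are joined by a chain of at most $M$ of these balls, consecutive ones meeting in $Q$. Lemma 1 gives
$$L^n1(x)\le K^M\,L^n1(y)\qquad(x,y\in Q,\ n\ge0).\tag{2}$$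

**Lemma 2.** Suppose $X$ is connected and $w_*\in X$. There is a continuous $h:X\to(0,\infty)$ with $h(w_*)=1$, $Lh\le h$, and $h(x)\le Kh(y)$ whenever $x,y\in B(w_0,r)$, $B(w_0,2r)\subset X$, $r\le\frac14$. With $m=h\lambda$, we have $m(g^{-1}A)\le m(A)$ for Borel $A\subset X$.

For the Lattès map of Section 1 the density of $\mu_{\max}$ with respect to $\lambda$ satisfies $Lh=h$ almost everywhere, by (1) and invariance. In general we settle for an inequality.

*Proof.* **Step 1.** *We extract $h$ from normalized sums.* Let $H_N=\sum_{n<N}L^n1\ge1$. Each $L^n1$ satisfies the bounds $L^n1(x)\le e^{C_0\mathrm{dist}(x,y)/r}L^n1(y)$ of Lemma 1, hence so does $H_N$. By (2), $H_N/H_N(w_*)$ is bounded above and below on each compact connected set containing $w_*$, and every compact subset of $X$ lies in such a set. By Arzelà–Ascoli, $H_{N_i}/H_{N_i}(w_*)\to h$ locally uniformly for some $N_i\to\infty$, where $h$ is continuous, positive, $h(w_*)=1$, and $h(x)\le Kh(y)$ on balls as stated.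

**Step 2.** *We show that the boundary term disappears.* We have $LH_N=H_N+L^N1-1$. Claim: $L^N1(x)/H_N(w_*)\to0$ for every $x\in X$. For $x=w_*$: if $H_N(w_*)$ is bounded, then $L^N1(w_*)\to0$ as the general term of a convergent series; if $H_N(w_*)\to\infty$, use that $L^N1(w_*)$ is bounded by Lemma 1. For general $x$, use (2) on a compact connected set containing $x$ and $w_*$.

**Step 3.** *We pass to the limit.* Divide $LH_N\le H_N+L^N1$ by $H_N(w_*)$ and let $N=N_i\to\infty$. The left side is a sum over the finitely many preimages, which lie in $X$. So $Lh\le h$, and by (1) $m(g^{-1}A)=\int_ALh\,d\lambda\le m(A)$. $\square$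

**Lemma 3 (maximal lemma).** Let $m$ be a measure on $X$, $T:X_1\to X$ measurable, $X_1\subset X$, $m(T^{-1}A)\le m(A)$. Let $F\in L^1(m)$, let $S_NF(z)=\sum F(T^kz)$ over those $k<N$ for which $T^kz$ is defined, and let $E=\{\sup_{N\ge1}S_NF>0\}$. Then $\int_EF\,dm\ge0$.

*Proof (Garsia).* Let $UG=G\circ T$ on $X_1$ and $UG=0$ elsewhere. This is a positive contraction of $L^1(m)$. Put $S_0F=0$ and $M_N=\max(0,S_1F,\dots,S_NF)$. For $0\le k<N$ we have $S_{k+1}F=F+US_kF\le F+UM_N$. So $M_N\le F+UM_N$ on $\{M_N>0\}$. As $UM_N\ge0$,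
$$\int_{\{M_N>0\}}F\,dm\ge\int_{\{M_N>0\}}(M_N-UM_N)\,dm\ge\int M_N\,dm-\int UM_N\,dm\ge0 .$$
The sets $\{M_N>0\}$ increase to $E$; let $N\to\infty$. $\square$

## 6. Stability of statistics for all large times

**Proposition 1.** Let $a_*\in\mathbb C^*$, and let $\mathcal C$ be a nonempty compact convex set of probability measures such that for $\lambda$-a.e. $z$ all limit points of $e_N(a_*,z)$ lie in $\mathcal C$. Let $P_\infty\ne\emptyset$ be a countable compact set with $f_{a_*}(P_\infty)\subset P_\infty$ such that every $f_{a_*}$-invariant probability on $P_\infty$ lies in $\mathcal C$. For all $\varepsilon,\eta\in(0,1)$ there are $T$ and $\delta>0$ such that, whenever $|a-a_*|<\delta$, $P_a$ is countable and $P_a\subset\mathcal N_\delta(P_\infty)$,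
$$\lambda\{z:\exists N\ge T,\ d(e_N(a,z),\mathcal C)>\varepsilon\}<\eta .$$

*Proof.* **Step 1.** *We control orbit pieces that start near $P_\infty$.* There is $n_0$ with $d(e_{n_0}(a_*,x),\mathcal C)<\varepsilon/8$ for all $x\in P_\infty$. Otherwise, for each $n$ there is $x_n\in P_\infty$ with $d(e_n(a_*,x_n),\mathcal C)\ge\varepsilon/8$, and a limit of these measures is an invariant probability on $P_\infty$ not in $\mathcal C$. By continuity and compactness there is $\delta_1$ with
$$d(e_{n_0}(a,z),\mathcal C)<\varepsilon/4\qquad\text{for }z\in\mathcal N_{\delta_1}(P_\infty),\ |a-a_*|<\delta_1.$$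
Since $\lambda(P_\infty)=0$ and $P_\infty$ is compact, we may decrease $\delta_1$ so that $\lambda(\mathcal N_{\delta_1}(P_\infty))<\eta/2$. Put $Y=\hat{\mathbb C}\setminus\mathcal N_{\delta_1}(P_\infty)$, a nonempty compact set.

**Step 2.** *We find subinvariant densities that are bounded on $Y$ uniformly in $a$.* Fix $w_*\in Y$. The complement of a countable closed set in the sphere is connected, so $Y$ lies in a compact connected set $Y'\subset\hat{\mathbb C}\setminus P_\infty$ (cover $Y$ by finitely many closed balls and join them by arcs). Let $r=\min(\frac14,\frac13\mathrm{dist}(Y',P_\infty))$, cover $Y'$ by $M$ balls $B(w_i,r)$ with $w_i\in Y'$, and require $\delta<\min(r,\delta_1)$. Let $P_a\subset\mathcal N_\delta(P_\infty)$ be countable. Then $\hat{\mathbb C}\setminus P_a$ is connected, $P_a\cap Y=\emptyset$, and $B(w,2r)\cap P_a=\emptyset$ for $w\in Y'$, because $\mathrm{dist}(w,P_\infty)\ge3r$ and $\delta<r$. The set $P_a$ is closed and forward invariant, and it contains the critical values $1,\infty$. So Lemma 2 applies with $g=f_a$, $P=P_a$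 and yields $h_a$ with $h_a(w_*)=1$. Going along chains of at most $M$ of the balls inside $Y'$,
$$C^{-1}\le h_a\le C:=K^M\quad\text{on }Y,$$
and $C$ does not depend on $a$.

**Step 3.** *We define the bad set and bound its area.* Let $\eta'=\varepsilon\eta/(32C^2)$. Since $d(e_N(a_*,z),\mathcal C)\to0$ a.e., there is $n_1$ with $\lambda\{z:d(e_{n_1}(a_*,z),\mathcal C)\ge\varepsilon/8\}<\eta'$. Decrease $\delta$ so that $d(e_{n_1}(a,z),e_{n_1}(a_*,z))<\varepsilon/8$ for all $z$ when $|a-a_*|<\delta$. Then $B_a=\{z\in Y:d(e_{n_1}(a,z),\mathcal C)\ge\varepsilon/4\}$ has $\lambda(B_a)<\eta'$.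

**Step 4.** *We show that most orbits visit the bad set rarely, at all times.* Apply Lemma 3 with $X=\hat{\mathbb C}\setminus P_a$, $T=f_a$ on $X_1=f_a^{-1}(X)\subset X$, $m=h_a\lambda$ and $F=1_{B_a}-\frac\varepsilon81_Y$, which is integrable since $m(Y)\le C$. We get $\frac\varepsilon8m(E\cap Y)\le m(B_a)\le C\eta'$, so $\lambda(E\cap Y)\le8C^2\eta'/\varepsilon<\eta/2$. An orbit that enters $P_a$ stays in $P_a$, which is disjoint from $Y\supset B_a$, so nothing is lost where $T^kz$ is undefined. Hence for $z\in Y\setminus E$ and all $N$,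
$$\#\{i<N:f_a^i(z)\in B_a\}\le\tfrac\varepsilon8N .$$

**Step 5.** *We cut the orbit into good blocks.* Let $z\in Y\setminus E$, $z_i=f_a^i(z)$. Cut $[0,N)$ successively into blocks. A block starting at time $i$ has length $n_0$ if $z_i\notin Y$, length $n_1$ if $z_i\in Y\setminus B_a$, and length $1$ if $z_i\in B_a$; the last block may be incomplete. Complete blocks of the first two types have empirical measure within $\varepsilon/4$ of $\mathcal C$. The blocks of length $1$ fill at most a fraction $\varepsilon/8$ of the time. By convexity of $d(\cdot,\mathcal C)$ and $d\le1$,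
$$d(e_N(a,z),\mathcal C)\le\tfrac\varepsilon4+\tfrac\varepsilon8+\tfrac{\max(n_0,n_1)}N\le\tfrac\varepsilon2<\varepsilon\quad\text{for }N\ge T:=\lceil8\max(n_0,n_1)/\varepsilon\rceil .$$
The excluded points have measure at most $\lambda(\hat{\mathbb C}\setminus Y)+\lambda(E\cap Y)<\eta$. $\square$

The number $T$ may be increased freely.

## 7. Misiurewicz and nondegenerate parabolic parameters

**Misiurewicz parameters.** *We show that $f_a$ is ergodic for $\lambda$.* No $v_n$ is $0$ or $\infty$: since $0\mapsto\infty\mapsto1$, the point $1$ would be periodic. So $P_a$ is finite, $0\notin P_a$, and both critical points are strictly preperiodic. Hence all cycles are repelling and $J=\hat{\mathbb C}$. Let $O$ be the cycle on which $1$ lands; it is the only cycle in $P_a$. Suppose $\mathrm{dist}(f_a^n(z),P_a)\to0$. Every point of the finite set $P_a$ lands on $O$ after a bounded time, so by continuity the orbit of $z$ converges to the repelling cycle $O$, hence lands on it. This happens only for countably many $z$. So the second alternative of (F2) fails,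 and $f_a$ is ergodic.

**Lemma 4 (local parabolic dynamics).** Let $F$ be holomorphic near $\zeta$, $F(\zeta)=\zeta$, $F'(\zeta)=1$, $A=\frac12F''(\zeta)\ne0$, and $\eta=-1/(A(z-\zeta))$. In this coordinate $F$ and its local inverse are $\eta\mapsto\eta+1+O(1/|\eta|)$ and $\eta\mapsto\eta-1+O(1/|\eta|)$. Let $R'$ be so large that both error terms are defined and $\le\frac14$ for $|\eta|\ge R'/\sqrt2$. Put $\Omega^\pm=\{\pm\mathrm{Re}\,\eta+|\mathrm{Im}\,\eta|>R'\}$. Then:

- (a) $\Omega^+$ is forward invariant, and $F^n\to\zeta$ locally uniformly on it, with $\mathrm{Re}\,\eta\to+\infty$;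
- (b) $\Omega^-$ is invariant under the local inverse, under which $\mathrm{Re}\,\eta\to-\infty$;
- (c) $\{|\eta|>R'\}\subset\Omega^+\cup\Omega^-$: points with $\mathrm{Re}\,\eta\ge0$ are in $\Omega^+$, the others in $\Omega^-$;
- (d) a forward orbit staying in $\{|\eta|>R'\}$ for all time enters $\Omega^+$.

*Proof.* With $u=z-\zeta$, $F(z)-\zeta=u+Au^2+O(u^3)$, and $-1/(A(u+Au^2+O(u^3)))=-\frac1{Au}(1-Au+O(u^2))=\eta+1+O(1/|\eta|)$; invert for the local inverse. Since $|\mathrm{Re}\,\eta|+|\mathrm{Im}\,\eta|\le\sqrt2|\eta|$, we have $\Omega^\pm\subset\{|\eta|>R'/\sqrt2\}$. There, one step of $F$ increases $\mathrm{Re}\,\eta$ by at least $\frac34$ and changes $|\mathrm{Im}\,\eta|$ by at most $\frac14$. This gives (a), and (b) is symmetric. (c): $|\mathrm{Re}\,\eta|+|\mathrm{Im}\,\eta|\ge|\eta|>R'$. (d): $\mathrm{Re}\,\eta$ increases by at least $\frac34$ at each step, so it becomes nonnegative, and (c) applies. $\square$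

**Definition 4.** The parameter $b$ is *nondegenerate parabolic* if for some $p\ge1$, $\zeta\in\mathbb C$: $f_b^p(\zeta)=\zeta$, $(f_b^p)'(\zeta)=1$, $(f_b^p)''(\zeta)\ne0$, $\partial_af_a^p(\zeta)|_{a=b}\ne0$. Then $Z$ denotes the cycle of $\zeta$.

For $d=2$, $b=-\frac4{27}$, $\zeta=\frac23$, $p=1$: beyond the two identities of Section 1, $f_b''(\frac23)=6b(\frac32)^4=-\frac92\ne0$ and $\partial_af_a(\frac23)=\frac94\ne0$. The orbit of $1$ starts $1\mapsto\frac{23}{27}\mapsto\cdots$ and decreases to $\frac23$, since $f_b$ is increasing and concave on $(0,\infty)$ and tangent to the diagonal at $\frac23$.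

**The critical orbit at a nondegenerate parabolic parameter.** *We describe $P_b$.* Since the multiplier is not $0$, $0,\infty\notin Z$. The immediate basin of $Z$ contains $0$ or $\infty$; as $0\mapsto\infty\mapsto1$, the point $1$ lies in the basin, which is in the Fatou set, while $Z\subset J$. Hence $v_n\to Z$ without landing on $Z$, and the $v_n$ are pairwise distinct (an eventually periodic orbit converging to $Z$ would land on it). None is $0$ or $\infty$, else $1$ would be periodic. The points $\infty$ and $0$, being preimages of $1$, are in the Fatou set. So $P_b=\{\infty\}\cup\{v_n\}\cup Z$ is countable and $P_b\cap J=Z$.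

**Typical orbits at a nondegenerate parabolic parameter.** *We show that $e_N(b,z)\to\delta_Z$ for a.e. $z$.* First let $z$ be in the Fatou set; its component is eventually periodic. An attracting cycle, or a parabolic cycle other than $Z$, would attract a critical orbit, which is impossible since both critical orbits converge to $Z$. A rotation domain $V$ has boundary in the countable set $P_b$; then $\hat{\mathbb C}\setminus\partial V$ is connected, so $V=\hat{\mathbb C}\setminus\partial V$ and $J\subset\partial V$ would be countable, which is impossible. So the orbit of $z$ converges to $Z$. Every limit of $e_N(b,z)$ is then an invariant probability on the cycle $Z$, hence $\delta_Z$.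

Now let $z\in J$. Since $J\ne\hat{\mathbb C}$, (F2) gives for a.e. such $z$ that $f_b^n(z)$ converges to $P_b\cap J=Z$. By continuity the nearby points of $Z$ are eventually permuted in cyclic order, so $f_b^{i+np}(z)\to\zeta$ as $n\to\infty$ for some $i$. If this sequence never equals $\zeta$, then by Lemma 4(d) with $F=f_b^p$ it enters $\Omega^+$. By Lemma 4(a) $\Omega^+$ lies in the Fatou set, a contradiction. So $z$ is a preimage of a point of $Z$, and there are only countably many of these. Thus $\lambda(J)=0$.

**Lemma 5.** For $i\ne j$, $v_i\not\equiv v_j$ as rational functions of $a$.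

*Proof.* Let $r<\frac12$ be such that $z\mapsto z^{-d}$ is injective on $D(1,r)$, and let $0<|a|<r2^{-d}$. For $z\in D(1,r)$ we have $|z|>\frac12$, so $|f_a(z)-1|<|a|2^d<r$. Thus $f_a$ maps $D(1,r)$ injectively onto a relatively compact subset of it, and has a fixed point $y$ attracting all of $D(1,r)$. If $v_i(a)=v_j(a)$ with $i<j$, then $v_i(a)\in D(1,r)$ is periodic, so $f_a^i(1)=v_i(a)=y=f_a^i(y)$. By injectivity $1=y$, so $1=f_a(1)=1+a$, a contradiction. $\square$

## 8. From a Misiurewicz parameter to parabolic parameters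

**Proposition 2.** Let $a_*$ be Misiurewicz, landing on $O$. There are a countable compact $P_\infty$ with $f_{a_*}(P_\infty)\subset P_\infty$, whose only invariant probability is $\delta_O$, and nondegenerate parabolic $b_k\to a_*$ with cycles $Z_k$, such that $\delta_{Z_k}\to\delta_O$ and $P_{b_k}\subset\mathcal N_{\delta_k}(P_\infty)$ with $\delta_k\to0$.

The mechanism is this. A point near the critical point $0$ goes to $\infty$, to $1$, and on to a neighborhood of $O$; it spirals out along $O$ for $k$ turns and then, for well-chosen $a$, comes back near $0$. After rescaling, this return map is nearly $Z\mapsto Z^D+S$ with $D=d^2$, and the family $Z^D+S$ contains a parabolic map.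

*Proof.* Write $f=f_{a_*}$, $D=d^2\ge4$.

**Step 1.** *We linearize near the landing cycle and measure how the landing relation breaks.* Let $l\ge1$ be minimal with $x_*=v_l(a_*)\in O$, and $q$ the period of $O$. For $a$ near $a_*$ let $x(a)$ be the continuation of $x_*$, $\rho(a)$ its multiplier for $f_a^q$, $\rho_*=\rho(a_*)$, $|\rho_*|>1$. Let $\psi_a:D(0,r_0)\to\mathbb C$ be univalent, holomorphic in $(a,w)$, $\psi_a(0)=x(a)$, with $f_a^q(\psi_a(w))=\psi_a(\rho(a)w)$ for $|\rho(a)w|<r_0$, and let $\phi_a=\psi_a^{-1}$. Take $r_0$ so small that $0\notin\psi_{a_*}(D(0,r_0))$, possible as $x_*\ne0$. Let $u(a)=\phi_a(v_l(a))$, so $u(a_*)=0$. If $u\equiv0$, then $v_l(a)=x(a)$ and $v_{l+q}\equiv v_l$, against Lemma 5. So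
$$u(a)=c\,(a-a_*)^m(1+O(a-a_*)),\qquad c\ne0,\ m\ge1 .$$
(In the opening example, $d=2$, $a_*=-2$: $l=q=1$ and $x(a)^3=x(a)^2+a$, so $x'(-2)=\frac15$, while $v_1(a)=1+a$ has derivative $1$. Hence $u'(-2)=\frac45\phi_{-2}'(-1)\ne0$ and $m=1$.)

**Step 2.** *We choose a way back from $O$ to the critical point.* The backward orbit of $0$ is dense in $J=\hat{\mathbb C}$. So there are $0<|w_*|<r_0$ and a minimal $s\ge1$ with $f^s(y_*)=0$, where $y_*=\psi_{a_*}(w_*)$. The points $y_*,\dots,f^{s-1}(y_*)$ are not $0$ (by the choice of $r_0$ and minimality of $s$), and not $\infty$ (since $y_*\in\mathbb C$ and $f^{-1}(\infty)=\{0\}$). Hence $(f^s)'(y_*)\ne0$. Let $\chi_a(w)=f_a^s(\psi_a(w))$ near $(a_*,w_*)$; then $\gamma:=\partial_w\chi_{a_*}(w_*)\ne0$. Let $w(a)$ be the zero of $\chi_a$ with $w(a_*)=w_*$.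

**Step 3.** *We write the long return map near $0$.* We have $f_a^2(z)=1+a(1+az^{-d})^{-d}=1+az^D(z^d+a)^{-d}$, and $f_a^l$ is locally biholomorphic at $1$, as no $v_i(a_*)$ is critical. So for $(a,z)$ near $(a_*,0)$
$$W_a(z):=\phi_a(f_a^{l+2}(z))=u(a)+\kappa(a,z)z^D,\qquad\kappa_*:=\kappa(a_*,0)\ne0,$$
with $\kappa$ holomorphic. With $p_k=2+l+qk+s$ we get
$$f_a^{p_k}(z)=\chi_a\big(\rho(a)^kW_a(z)\big)\quad\text{whenever }\rho(a)^kW_a(z)\text{ is close to }w_*.\tag{3}$$

**Step 4.** *We choose parameters for which the return hits $0$ up to a small error $t$.* Let $\theta^m=\rho_*$ and $a=a_*+\theta^{-k}\beta$ with $\beta$ in a compact set. As $k|a-a_*|\to0$, we have $\rho(a)^k/\rho_*^k\to1$ uniformly. Hence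
$$G_k(\beta):=\rho(a)^ku(a)-w(a)\to G(\beta):=c\beta^m-w_*\quad\text{uniformly}.$$
The zeros of $G$ are nonzero and simple; fix one, $\beta_*$. On a small closed disc around $\beta_*$ the function $G$ is univalent, and $|G|\ge2\tau$ on its boundary for some $\tau>0$. For large $k$, $|G_k-G|<\tau$ there. So for $|t|<\tau$ Rouché's theorem gives exactly one solution of $G_k(\beta)=t$ in the disc. Hence, holomorphically and univalently in $|t|<\tau$, we can solve
$$\rho(a)^ku(a)=w(a)+t,\qquad a=a_k(t),$$
with $a_k(t)\to a_*$ and $k|a_k(t)-a_*|\to0$ uniformly.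

**Step 5.** *We rescale the return map.* Choose $\sigma_k\to0$ with $\sigma_k^{D-1}=1/(\gamma\kappa_*\rho_*^k)$, and let $\alpha_k(S)=a_k(\sigma_kS/\gamma)$. With $a=\alpha_k(S)$ put
$$\mathcal H_k(S,Z)=\sigma_k^{-1}f_a^{p_k}(\sigma_kZ)=\sigma_k^{-1}\chi_a(w(a)+y),$$
where by (3) and Step 4
$$y=\frac{\sigma_kS}\gamma+\rho(a)^k\kappa(a,\sigma_kZ)\sigma_k^DZ^D=\frac{\sigma_k}\gamma\big(S+Z^D+o(1)\big),$$
because $\rho(a)^k\kappa(a,\sigma_kZ)\sigma_k^{D-1}=\frac1\gamma\cdot\frac{\rho(a)^k}{\rho_*^k}\cdot\frac{\kappa(a,\sigma_kZ)}{\kappa_*}$. Since $\chi_a(w(a)+y)=\partial_w\chi_a(w(a))\,y+O(y^2)$ and $\partial_w\chi_a(w(a))\to\gamma$,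
$$\mathcal H_k(S,Z)\to Q_S(Z)=Z^D+S\quad\text{uniformly on a neighborhood of }|S|,|Z|\le4 .$$

**Step 6.** *We find parabolic parameters.* Let $Z_*=D^{-1/(D-1)}\in(0,1)$ and $S_*=Z_*-Z_*^D$. Then $Q_{S_*}(Z_*)=Z_*$ and $Q_{S_*}'(Z_*)=1$. The map $(S,Z)\mapsto(Q_S(Z)-Z,\ Q_S'(Z)-1)$ has at $(S_*,Z_*)$ the Jacobian matrix with rows $(1,0)$ and $(0,Q_{S_*}''(Z_*))$, which is invertible. So for large $k$ there are $(S_k,Z_k)\to(S_*,Z_*)$ with $\mathcal H_k(S_k,Z_k)=Z_k$ and $\partial_Z\mathcal H_k(S_k,Z_k)=1$; moreover $\partial_Z^2\mathcal H_k\ne0$ and $\partial_S\mathcal H_k\ne0$ there. Put $b_k=\alpha_k(S_k)\to a_*$, $\zeta_k=\sigma_kZ_k$, $p=p_k$. Undoing the scaling, $f_{b_k}^{p}(\zeta_k)=\zeta_k$, $(f_{b_k}^{p})'(\zeta_k)=1$, $(f_{b_k}^{p})''(\zeta_k)=\sigma_k^{-1}\partial_Z^2\mathcal H_k\ne0$, and $\partial_S\mathcal H_k=\sigma_k^{-1}\partial_af_a^{p}(\zeta_k)\,\alpha_k'(S_k)\ne0$. So $b_k$ is nondegenerate parabolic.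

**Step 7.** *We trap the critical orbit near $0$.* Let $h_k=\mathcal H_k(S_k,\cdot)$. In the coordinate $\eta=-1/(A_k(Z-Z_k))$, where $A_k=\frac12h_k''(Z_k)\to A=\frac12Q_{S_*}''(Z_*)>0$, $h_k$ reads $\eta\mapsto\eta+1+O(1/|\eta|)$ uniformly in $k$. So for a large $R$ independent of $k$, $\{\mathrm{Re}\,\eta>R\}$ lies in $\{|Z|<2\}$ and is mapped into itself by $h_k$. On $[0,Z_*]$ the polynomial $Q_{S_*}$ is increasing, convex and tangent to the diagonal at $Z_*$, and $Q_{S_*}(0)=S_*>0$. So the $Q_{S_*}$-orbit of $0$ increases in $[0,Z_*)$ to $Z_*$, and after finitely many steps it enters $\{\mathrm{Re}\,\eta>R+1\}$ for the limiting coordinate. For large $k$ the $h_k$-orbit of $0$ follows it up to that time, then lies in $\{\mathrm{Re}\,\eta>R\}$ and stays there. Hence the whole $h_k$-orbit of $0$ lies in $|Z|<2$, that is,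
$$|f_{b_k}^{np_k}(0)|<2|\sigma_k|\quad\text{for all }n\ge0 .$$

**Step 8.** *We locate the orbit segments between returns.* Let $|z|\le2|\sigma_k|$, $a=b_k$. Then $w':=\rho(a)^kW_a(z)\to w_*$ uniformly, by Step 5. The points $z,f_a(z),\dots,f_a^{l+1}(z)$ are close to $0,\infty,v_0(a_*),\dots,v_{l-1}(a_*)$. Next come the points $f_a^i(\psi_a(\rho(a)^{-j}w'))$, $j=k,k-1,\dots,1$, $0\le i<q$. They are uniformly close to $f^i(\psi_{a_*}(\rho_*^{-j}w_*))$: for bounded $j$ by convergence, and for large $j$ because both are close to $f^i(x_*)$. Finally, $f_a^i(\psi_a(w'))$, $0\le i\le s$, is close to $f^i(y_*)$. By Step 7 every point of the forward orbit of $0$ under $f_{b_k}$ lies on such a segment starting at some $f_{b_k}^{np_k}(0)$. Hence $P_{b_k}\subset\mathcal N_{\delta_k}(P_\infty)$ with $\delta_k\to0$, for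
$$P_\infty=\{0,\infty\}\cup\{v_n(a_*)\}_{n\ge0}\cup O\cup\{f^i(\psi_{a_*}(\rho_*^{-j}w_*)):j\ge0,\ 0\le i<q\}\cup\{f^i(y_*)\}_{0\le i\le s}.$$

**Step 9.** *We check the properties of $P_\infty$ and of $\delta_{Z_k}$.* The set $P_\infty$ is countable, and compact because it accumulates only on $O$. It is forward invariant: $f^q\psi_{a_*}(\rho_*^{-j}w_*)=\psi_{a_*}(\rho_*^{-(j-1)}w_*)$ for $j\ge1$, and $f^s(y_*)=0\mapsto\infty\mapsto v_0$. Every point of $P_\infty$ eventually lands in $O$. So an invariant probability $\mu$ on $P_\infty$ has $\mu(O)=\mu(f^{-n}O)\to1$, and $\mu=\delta_O$. Apply Step 8 to $z=\zeta_k$, where $|\zeta_k|<2|\sigma_k|$: for any given accuracy, all but a bounded number of the $k$ blocks of length $q$ follow $O$, and $p_k=qk+O(1)$. Since $p_k$ is a multiple of the period of $Z_k$, $\delta_{Z_k}=e_{p_k}(b_k,\zeta_k)\to\delta_O$. $\square$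

## 9. From a parabolic parameter to Misiurewicz parameters

**Proposition 3.** Let $b$ be nondegenerate parabolic with cycle $Z$, and $O'$ a repelling cycle of $f_b$. There are a countable compact $P_\infty$ with $f_b(P_\infty)\subset P_\infty$, all of whose invariant probabilities are convex combinations of $\delta_Z,\delta_{O'}$, and Misiurewicz $a'_n\to b$, $a'_n\ne b$, landing on the continuation $O'(a'_n)$, with $P_{a'_n}\subset\mathcal N_{\delta_n}(P_\infty)$, $\delta_n\to0$.

The critical orbit converges to $Z$ at $a=b$. After perturbation it passes slowly through the opened gate near $\zeta$, and we want it to come out at a preimage of $O'$. The model for the gate is the flow $\dot x=x^2+\omega^2$. Its solution $x=-\omega\cot(\omega Y)$, with $Y$ as time, is periodic with period $\pi/\omega$, the time of one passage.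

*Proof.* **Step 1.** *We find a normal form.* Let $F_a=f_a^p$. At $a=b$, $F_b(z)-z$ vanishes to order exactly $2$ at $\zeta$. By Weierstrass preparation near $(b,\zeta)$,
$$F_a(z)-z=V(a,z)\big((z-c(a))^2+\delta(a)\big),\qquad c(b)=\zeta,\ \delta(b)=0,\ A:=V(b,\zeta)=\tfrac12F_b''(\zeta)\ne0 .$$
Also $0\ne\partial_aF_a(\zeta)|_{a=b}=A\,\delta'(b)$. Put $x=A(z-c(a))$, and let $a=a(\omega)$ be the solution of $\omega^2=A^2\delta(a)$ near $b$. It is holomorphic near $\omega=0$, $a(0)=b$, and $a(\omega)\ne b$ for $\omega\ne0$. In the coordinate $x$, with $e=V/A$,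
$$F_\omega(x)=x+e(\omega,x)(x^2+\omega^2),\qquad e(0,0)=1 .$$
Writing $x=F_\omega(y)$, we have $x^2+\omega^2=(y^2+\omega^2)\big(1+2ye+e^2(y^2+\omega^2)\big)$ with $e=e(\omega,y)$. Since $y=x-e\,(y^2+\omega^2)$, the local inverse is
$$F_\omega^{-1}(x)=x-\hat e(\omega,x)(x^2+\omega^2),\qquad\hat e\text{ holomorphic},\ \hat e(0,0)=1 .$$

**Step 2.** *We introduce a coordinate in which $F_\omega$ is nearly translation by $1$.* Let
$$x_\omega(Y)=-\omega\cot(\omega Y),\qquad x_0(Y)=-1/Y,$$
holomorphic in $(\omega,Y)$ where $|\omega Y|<\pi$, $Y\ne0$. For $\omega\ne0$ it is a covering $\mathbb C\to\hat{\mathbb C}\setminus\{\pm i\omega\}$ with period $\pi/\omega$, and $dx/dY=x^2+\omega^2$, also for $\omega=0$. Let $x=x_\omega(Y)$ be small and $Q=x^2+\omega^2\ne0$. On the segment $x+teQ$, $0\le t\le1$, from $x$ to $F_\omega(x)$, the quantity $x^2+\omega^2$ becomes $Q(1+2xte+t^2e^2Q)\ne0$. Lifting this segment by means of $dY=dx/(x^2+\omega^2)$ gives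
$$x_\omega(Y+g)=F_\omega(x_\omega(Y)),\qquad g=\int_0^1\frac{e\,dt}{1+2xte+t^2e^2Q},\qquad|g-1|\le C_1(|x|+|\omega|)$$
for $|x|,|\omega|<r_1$, with $g$ holomorphic in $(\omega,x)$. Similarly $F_\omega^{-1}$ lifts to $Y\mapsto Y-\hat g$ with $\hat g=\int_0^1\hat e\,dt/(1-2xt\hat e+t^2\hat e^2Q)$ and $|\hat g-1|\le C_1(|x|+|\omega|)$. Since $w\cot w$ is holomorphic on $|w|<\pi$, we have $|w\cot w|\le C_3$ on $|w|\le2.4$, hence
$$|x_\omega(Y)|\le C_3/|Y|\quad\text{if }0<|Y|\le2.4/|\omega| ,\tag{4}$$
where $C_3\ge1$; for $\omega=0$ it holds for all $Y\ne0$. Let $C_4=C_1(C_3+2.4)$ and fix $R>\max(1,C_3/r_1,20C_4)$. At $\omega=0$ the coordinate $Y$ is the coordinate $\eta=-1/x$ of Lemma 4.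

**Step 3.** *We choose the entry point.* Since $v_n(b)\to Z$, for a suitable residue class of $n$ mod $p$ these points converge to $\zeta$. They have $x$-coordinates $x_j\to0$, $x_j\ne0$, $x_{j+1}=F_0(x_j)$. With $\eta_j=-1/x_j$ we have $\eta_{j+1}-\eta_j\to1$, so $\mathrm{Re}\,\eta_j\to+\infty$. Fix $n_v$ such that $v_{n_v}(b)$ is one of these points, with $\eta$-coordinate $\eta_v$, $\mathrm{Re}\,\eta_v>R$. Let $x_v(\omega)$ be the coordinate of $v_{n_v}(a(\omega))$. Since $\partial_Yx_0=Y^{-2}\ne0$, the implicit function theorem gives $x_v(\omega)=x_\omega(Y_0(\omega))$ with $Y_0$ holomorphic, $Y_0(0)=\eta_v$.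

**Step 4.** *We choose the exit point.* Fix $x'\in O'$. Its backward orbit accumulates everywhere on $J(f_b)\ni\zeta$, so there are preimages $u$ of $x'$ arbitrarily close to $\zeta$; $u\ne\zeta$ since $O'\ne Z$. As $u\in J$ and $\Omega^+$ lies in the Fatou set, Lemma 4(c) gives $u\in\Omega^-$ once $u$ is close enough to $\zeta$. By Lemma 4(b) the local backward $F_0$-orbit $u_{-j}$, contained in $J$, converges to $\zeta$ with $\mathrm{Re}\,\eta\to-\infty$. Replacing $u$ by some $u_{-j}$, we may assume that the $\eta$-coordinate $\eta_u$ of $u$ satisfies $\mathrm{Re}\,\eta_u<-R$. Let $f_b^{j_u}(u)=x'$. The orbit of $u$ is in $J$, so it avoids the critical points $0,\infty$, which are in the Fatou set. Hence there is a holomorphic $u(a)$ with $u(b)=u$ and $f_a^{j_u}(u(a))=x'(a)\in O'(a)$. As in Step 3, the coordinate $x_u(\omega)$ of $u(a(\omega))$ is $x_\omega(Y_0'(\omega))$ with $Y_0'$ holomorphic, $Y_0'(0)=\eta_u$.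

**Step 5.** *We follow the orbit from the entry to the middle of the gate, and backward from the exit.* Put $C_5=2C_4$ and $M=2C_5+1$. Let $n$ be large, $|s|\le2M\log n$ (with $s$ complex), $\omega=\pi/(n+s)$. As $2.4/\pi>0.76$, we have $2.4/|\omega|\ge0.75n$; also $|\omega|<r_1$, $\mathrm{Re}\,Y_0(\omega)>R$, $\mathrm{Re}\,Y_0'(\omega)<-R$. Define $Y_{j+1}=Y_j+g$, with $g$ evaluated at $(\omega,x_\omega(Y_j))$. Claim: for $0\le j\le\frac n2+1$,
$$|Y_j-Y_0-j|\le\tfrac j{10},\qquad|Y_j|\ge R+0.9j,\qquad|x_\omega(Y_j)|\le\frac{C_3}{R+0.9j}<r_1 .\tag{5}$$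
We argue by induction; the first bound is trivial for $j=0$. Given the first bound for $j$, $|Y_j|\le|Y_0|+1.1j\le0.6n$, so (4) applies; and $\mathrm{Re}\,Y_j\ge R+0.9j$, which gives the other two. As $|\omega|\le2.4/|Y_j|$, we get $|g-1|\le C_1(C_3+2.4)/|Y_j|=C_4/|Y_j|\le\frac1{20}$, which gives the first bound for $j+1$. Summing, for $n$ large,
$$|Y_j-Y_0-j|\le\sum_{i\le n}\frac{C_4}{R+0.9i}\le C_5\log n .$$
By the same argument with negative real parts, the backward lifts $Y'_{-j-1}=Y'_{-j}-\hat g$ satisfy $|Y'_{-j}-(Y_0'-j)|\le C_5\log n$ and $|x_\omega(Y'_{-j})|\le C_3/(R+0.9j)<r_1$ for $j\le\frac n2+1$. All these quantities are holomorphic in $s$.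

**Step 6.** *We match the two halves by Rouché's theorem.* Let $j=\lfloor n/2\rfloor$, $j'=n-j$. The equation $Y_j=Y'_{-j'}+\pi/\omega=Y'_{-j'}+n+s$ reads $s=\Xi_n(s)$ with
$$\Xi_n(s)=Y_0-Y_0'+(Y_j-Y_0-j)-(Y'_{-j'}-Y_0'+j'),$$
holomorphic in $s$, and $|\Xi_n(s)|\le|Y_0-Y_0'|+2C_5\log n<M\log n$ for large $n$. So on $|s|=M\log n$ we have $|\Xi_n(s)|<|s|$, and by Rouché there is a solution $s_n$ with $|s_n|<M\log n$. Put $\omega_n=\pi/(n+s_n)$ and $a'_n=a(\omega_n)$; then $a'_n\to b$ and $a'_n\ne b$. By periodicity of $x_\omega$, $F_{\omega_n}^j(x_v)=F_{\omega_n}^{-j'}(x_u)$. Hence $F_{a'_n}^n(v_{n_v}(a'_n))=u(a'_n)$, which then lands on $O'(a'_n)$. Since $1$ is in the Fatou set of $f_b$, $1\notin O'$, so $1\notin O'(a'_n)$ for large $n$. So $1$ is strictly preperiodic, and $a'_n$ is Misiurewicz, landing on $O'(a'_n)$.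

**Step 7.** *We locate the postcritical sets.* Let $u_0=u$, let $u_{-j}$ be its local backward orbit, and let
$$P_\infty=\{\infty\}\cup\{v_n(b)\}_{n\ge0}\cup Z\cup\{f_b^i(u_{-j}):j\ge0,\ 0\le i<p\}\cup\{f_b^i(u):i\ge0\},$$
which is countable, compact (it accumulates only on $Z$) and forward invariant. The critical orbit of $f_{a'_n}$ after $0$ consists of $\infty$; of $v_i(a'_n)$, $i\le n_v$; of the passage points $F^i(v_{n_v})$, $i\le j$, and $F^{-i}(u(a'_n))$, $i\le j'$, with their images under $f_{a'_n}^{i'}$, $0\le i'<p$; and of the finite orbit of $u(a'_n)$. For bounded $i$ these converge to the corresponding points of $P_\infty$. For $i\ge I$ the passage points have $|x|\le C_3/(R+0.9I)$, so they are uniformly close to $\zeta$, and their images to $Z$, when $I$ and $n$ are large. So $P_{a'_n}\subset\mathcal N_{\delta_n}(P_\infty)$ with $\delta_n\to0$.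

**Step 8.** *We find the invariant probabilities on $P_\infty$.* An invariant probability on a countable set is atomic, and by Poincaré recurrence it is carried by periodic points. The periodic points of $P_\infty$ are those of $Z\cup O'$: the $v_n(b)$ and $\infty$ are not periodic, and the other points outside $Z$ eventually land on $O'$, hence are periodic only if in $O'$. $\square$

## 10. Nested discs of parameters: the proof of Theorem 1

Let $\varepsilon_n=2^{-n}$, $a_0$ any Misiurewicz parameter, $\Delta\subset\mathbb C^*$ a neighborhood of it. We construct inductively Misiurewicz $a_n$ landing on $O_n$, nondegenerate parabolic $b_n$, integers $T_0\le S_0\le T_1\le S_1\le\cdots$ with $T_n\ge n$, and closed discs $\Delta'_n$ centered at $a_n$, $\Delta_n$ centered at $b_n$, with $\Delta\supset\Delta'_0\supset\Delta_0\supset\Delta'_1\supset\Delta_1\supset\cdots$, such that: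

- (i)$_n$ $d(\delta_{O_n},\mu_{a_n})<\varepsilon_n$;
- (ii)$_n$ for a.e. $z$, all limit points of $e_N(a_n,z)$ lie in $\mathcal C_n=\{\mu:d(\mu,\mu_{a_n})\le8\varepsilon_n\}$.

For $n=0$ both hold since $d\le\frac12$.

**Step 1: from $a_n$ to $b_n$.** *Typical statistics get as good as those of the landing cycle.* Apply Proposition 2 to $a_n$. The set $\mathcal C_n$ is compact and convex, and $\delta_{O_n}\in\mathcal C_n$ by (i)$_n$. With (ii)$_n$, Proposition 1 (for $\mathcal C_n$, the set $P_\infty$ of Proposition 2, and $\varepsilon_n/2$, $2^{-n-1}$ in the roles of $\varepsilon,\eta$) gives $T_n$ and $\delta$. Increase $T_n$ so that $T_n\ge n$ and, if $n\ge1$, $T_n\ge S_{n-1}$. Choose $\Delta'_n$ centered at $a_n$, inside $\Delta_{n-1}$ (inside $\Delta$ if $n=0$), such that for $a\in\Delta'_n$: $d(\mu_a,\mu_{a_n})<\varepsilon_n$, by (F3); and $d(e_N(a,z),e_N(a_n,z))<\varepsilon_n$ for all $z$ and $N\le T_n$. By Proposition 2 choose a nondegenerate parabolic $b_n\in\mathrm{int}\,\Delta'_n$ with cycle $Z_n$, $d(\delta_{Z_n},\delta_{O_n})<\varepsilon_n$,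 and so close to $a_n$ that Proposition 1 applies to it ($P_{b_n}$ is countable by Section 7):
$$\lambda(E_n)<2^{-n},\qquad E_n=\{z:\exists N\ge T_n,\ d(e_N(b_n,z),\mathcal C_n)>\varepsilon_n\}.$$

**Step 2: from $b_n$ to $a_{n+1}$.** *The landing cycle is replaced by a better one.* By (F4) choose a repelling cycle $O'$ of $f_{b_n}$ with $d(\delta_{O'},\mu_{b_n})<\varepsilon_{n+1}/4$. Put $\mathcal C'_n=\{\mu:d(\mu,\mu_{b_n})\le3\varepsilon_n\}$. It contains $\delta_{O'}$, and also $\delta_{Z_n}$, because
$$d(\delta_{Z_n},\mu_{b_n})\le d(\delta_{Z_n},\delta_{O_n})+d(\delta_{O_n},\mu_{a_n})+d(\mu_{a_n},\mu_{b_n})<3\varepsilon_n .$$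
By convexity it contains their convex combinations. By Section 7, $e_N(b_n,z)\to\delta_{Z_n}\in\mathcal C'_n$ for a.e. $z$. Proposition 1 (with $a_*=b_n$, $P_\infty$ from Proposition 3, $\mathcal C'_n$, $\varepsilon=\varepsilon_n/2$, $\eta=2^{-n-1}$) gives $S_n$ and a new $\delta$; take $S_n\ge T_n$. Choose $\Delta_n\subset\Delta'_n$ centered at $b_n$ such that for $a\in\Delta_n$: $d(e_N(a,z),e_N(b_n,z))<\varepsilon_n$ for all $z$ and $N\le S_n$; $d(\mu_a,\mu_{b_n})<\varepsilon_{n+1}/4$; and $v_i(a)\ne v_j(a)$ for $0\le i<j\le n$. The last is possible since the $v_i(b_n)$ are distinct. By Proposition 3 choose a Misiurewicz $a_{n+1}\in\mathrm{int}\,\Delta_n$ landing on $O_{n+1}=O'(a_{n+1})$, with $d(\delta_{O_{n+1}},\delta_{O'})<\varepsilon_{n+1}/4$, and so close to $b_n$ that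
$$\lambda(E'_n)<2^{-n-1},\qquad E'_n=\{z:\exists N\ge S_n,\ d(e_N(a_{n+1},z),\mathcal C'_n)>\varepsilon_n/2\}.$$

**Step 3.** *We verify the induction hypotheses for $a_{n+1}$.* By the three choices of size $\varepsilon_{n+1}/4$, $d(\delta_{O_{n+1}},\mu_{a_{n+1}})<\frac34\varepsilon_{n+1}$, which is (i)$_{n+1}$. For $z\notin E'_n$ all limit points of $e_N(a_{n+1},z)$ are within $3\varepsilon_n+\frac{\varepsilon_n}2+\frac{\varepsilon_{n+1}}4<4\varepsilon_n=8\varepsilon_{n+1}$ of $\mu_{a_{n+1}}$. The set of $z$ all of whose limit points lie in $\mathcal C_{n+1}$ is completely invariant, since $z$ and $f_{a_{n+1}}(z)$ have the same limit points, and it has positive measure. By the ergodicity proved in Section 7 it has full measure. This is (ii)$_{n+1}$.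

**Step 4.** *We prove property (P) in the limit, with no time left uncontrolled.* Let $a_\infty\in\bigcap\Delta_n$, and let $z\notin E_n\cup E'_n$. If $T_n\le N\le S_n$, then, using $a_\infty\in\Delta_n\subset\Delta'_n$,
$$d(e_N(a_\infty,z),\mu_{a_\infty})\le d(e_N(a_\infty,z),e_N(b_n,z))+d(e_N(b_n,z),\mu_{a_n})+d(\mu_{a_n},\mu_{a_\infty})\le\varepsilon_n+9\varepsilon_n+\varepsilon_n=11\varepsilon_n .$$
If $S_n\le N\le T_{n+1}$, then, using $a_\infty\in\Delta'_{n+1}\subset\Delta_n$,
$$d(e_N(a_\infty,z),\mu_{a_\infty})\le d(e_N(a_\infty,z),e_N(a_{n+1},z))+d(e_N(a_{n+1},z),\mu_{b_n})+d(\mu_{b_n},\mu_{a_\infty})\le\varepsilon_{n+1}+\tfrac72\varepsilon_n+\tfrac{\varepsilon_{n+1}}4\le11\varepsilon_n .$$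
Since $\sum\lambda(E_n\cup E'_n)<\infty$, by Borel–Cantelli a.e. $z$ lies outside $E_n\cup E'_n$ for all large $n$. The intervals $[T_n,S_n]$ and $[S_n,T_{n+1}]$ cover all $N\ge T_0$, and $T_n\to\infty$. So $e_N(a_\infty,z)\to\mu_{a_\infty}$ for a.e. $z$, and $f_{a_\infty}$ has property (P).

**Step 5.** *We show that $f_{a_\infty}$ is not Lattès.* Since $a_\infty\in\Delta_n$ for all $n$, the points $v_i(a_\infty)$ are pairwise distinct. They are $f_{a_\infty}^{i+1}(\infty)$, with $\infty$ critical. By Step 5 of the proof of Theorem 2, a Lattès map has a finite postcritical set. So $f_{a_\infty}$ is not Lattès.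

**Step 6.** *We count the parameters and exclude conjugacies.* At each stage Proposition 3 offers infinitely many $a_{n+1}$, because $a'_k\to b_n$ with $a'_k\ne b_n$. Carry on with two of them, with disjoint discs $\Delta'_{n+1}$. Different sequences of choices end in disjoint discs, so we obtain an injection of $\{0,1\}^{\mathbb N}$ into the set of such $a_\infty\in\Delta$. Finally, a Möbius conjugacy from $f_a$ to $f_{a'}$ preserves the set $\{0,\infty\}$ of critical points, and maps the critical point with critical image, which is $0$ for both maps, to itself. So it fixes $0$ and $\infty$, and then also $1=f_a(\infty)=f_{a'}(\infty)$. Hence it is the identity, and $a=a'$. $\square$
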